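# Intersecting families of independent sets in a disjoint union of claws

## 1. Pairs and triples of vertices in disjoint 3-claws

Take four disjoint copies of the tree with one root and three leaves attached to it: 16 vertices in all, four of them roots and twelve of them leaves. Look at the independent sets of size 2, that is, the pairs of non-adjacent vertices. How many such pairs can we choose so that any two of them share a vertex?

The obvious choice is all independent pairs through one fixed vertex. A leaf is adjacent only to its root, so it lies in $16-1-1=14$ independent pairs. A root is adjacent to its three leaves, so it lies in $16-1-3=12$. Leaves are better.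

Is there anything else? Suppose the chosen pairs have no common vertex. Take two of them, $\{a,b\}$ and $\{a,c\}$. Some chosen pair misses $a$, and it meets both of these, so it is $\{b,c\}$. Every further chosen pair must meet $\{a,b\},\{a,c\},\{b,c\}$, so it contains two of $a,b,c$. Hence there are at most 3 pairs. The maximum is therefore 14, and it is attained only by taking all independent pairs through one leaf.

Now take six 3-claws and independent triples. Count those through a leaf $\ell$ by the number of leaves they contain.

* One leaf: add two roots of the other five claws, $\binom52=10$ ways.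
* Two leaves: add one root, in 5 ways, and then one leaf outside the claw of that root, other than $\ell$, in $15-1=14$ ways. This makes $70$.
* Three leaves: $\binom{17}{2}=136$ ways.

The total is $216$. A root $x_1$ lies in as many independent triples as there are independent pairs in the other five claws, namely $\binom{20}2-15=175$. For triples there are intersecting families that are far from stars. For instance, let $a,b,c$ be the leaves of one claw and take all independent triples containing at least two of them: $3\cdot 20+1=61$. This is less than $216$, but a list of all possibilities as in the case of pairs is no longer available.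

Here is the general setting. Let $G$ be a graph and $r\ge1$ an integer.

**Definitions.** $\mathcal I_G^{(r)}$ is the family of independent sets of $G$ of size $r$. A family $\mathcal F$ of sets is *intersecting* if $F\cap F'\ne\emptyset$ for all $F,F'\in\mathcal F$. For a vertex $v$, the family $\{A\in\mathcal I_G^{(r)}:v\in A\}$ is the *$r$-star* with center $v$. The graph $G$ is *$r$-EKR* if no intersecting subfamily of $\mathcal I_G^{(r)}$ is bigger than the largest $r$-star. A *$k$-claw* is the tree whose root has degree $k$ and whose other vertices all have degree one.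

We have just checked that the union of four 3-claws is 2-EKR. A 2-claw is a path with two edges. For $k=2$ the following is a known result: if $1\le r\le n/2$, the disjoint union of $n$ 2-claws is $r$-EKR. The problem, from the paper "An Erdős–Ko–Rado Theorem for unions of length 2 paths" of Carl Feghali, Glenn Hurlbert and Vikram Kamat (arXiv:1910.08849, 2019), asks whether the same holds for $k$-claws with $k\ge3$. The answer is yes. The proof below does not use the case $k=2$; in fact it covers that case as well.

## 2. Coordinates for independent sets, and three theorems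

From now on $G$ is the disjoint union of $n$ $k$-claws, indexed by $[n]=\{1,\dots,n\}$. Claw $i$ has root $x_i$ and leaf set $L_i$ with $|L_i|=k$. Put $L=\bigcup_iL_i$, so $|L|=kn$. Every subset of $L$ is independent.

**Definitions.** For $B\subseteq L$ let $\mathrm{cl}(B)\subseteq[n]$ be the set of claws met by $B$. For $R\subseteq[n]$ let $Y_R=\bigcup_{i\notin R}L_i$, the set of leaves outside the claws in $R$.

For example, if $B$ consists of two leaves of claw 1 and one leaf of claw 4, then $\mathrm{cl}(B)=\{1,4\}$. If $k=3$, $n=6$, $R=\{2\}$, then $|Y_R|=15$.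

An independent set can be written uniquely as
$$A=B\cup\{x_i:i\in R\},\qquad B\subseteq L,\quad R\cap\mathrm{cl}(B)=\emptyset .$$
The condition $R\cap\mathrm{cl}(B)=\emptyset$ is the same as $B\subseteq Y_R$.

Let us count the $r$-star of a leaf $\ell$. If $A$ has $m$ leaves and $s=r-m$ roots, the $s$ roots are chosen among the $n-1$ other claws, and then $m-1$ further leaves are chosen in $Y_R\setminus\{\ell\}$, a set of $k(n-s)-1=k(n-r+m)-1$ elements. So every leaf star has size
$$J=\sum_{m=1}^{r}\binom{n-1}{r-m}\binom{k(n-r+m)-1}{m-1}. \tag{1}$$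
With $k=3,n=6,r=3$ this is $10+70+136=216$, as found above.

**Theorem 1.** If $k\ge3$, $r\ge1$ and $2r\le n$, every intersecting $\mathcal F\subseteq\mathcal I_G^{(r)}$ satisfies $|\mathcal F|\le J$. So $G$ is $r$-EKR.

The argument needs only an inequality between the parameters. For a constant $c\in\{3,4\}$ consider the condition
$$c\,(n-m)(m-1)\le(n-r)\bigl(k(n-r+m)-1\bigr)\qquad\text{for all integers }2\le m\le r-1. \tag{2}$$

**Theorem 2.** Let $k\ge2$, $1\le r<n$, and suppose that (2) holds with $c=4$. Then $|\mathcal F|\le J$ for every intersecting $\mathcal F\subseteq\mathcal I_G^{(r)}$, and if $r\ge2$ equality holds only for stars centered at leaves. Condition (2) with $c=4$ holds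

(i) if $k\ge3$ and $2r\le n$;

(ii) if $k\ge2$ and $r\le\bigl(1-\frac4{k+4\sqrt k}\bigr)n$.

**Theorem 3.** The conclusions of Theorem 2 hold if $4$ is replaced by $3$, that is, if (2) holds with $c=3$; in particular for all $k\ge2$ and $r\le\bigl(1-\frac3{k+2\sqrt{3k}}\bigr)n$. This includes $2r\le n$ for every $k\ge2$.

Theorem 1 follows from Theorem 2(i). The two values of $c$ differ in one lemma only (Lemma 8 for $c=4$, Lemma 9 for $c=3$), so the rest of the proof carries $c$ along. For Theorem 1 one may read $c=4$ throughout. For $r=1$ the bound is trivial: $J=1$, and two different singletons are disjoint.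

## 3. Trading roots for leaves

**Purpose of this section.** Roots are awkward, because using $x_i$ forbids all of $L_i$. We replace $\mathcal F$ by a family of the same size in which any two members already meet in a leaf.

Fix a leaf $y_i\in L_i$ for each $i$. If $A$ is independent and $x_i\in A$, then $A$ has no leaf of claw $i$, so $A'=A-x_i+y_i$ is independent too. For an intersecting $\mathcal F\subseteq\mathcal I_G^{(r)}$ let $\sigma_i(\mathcal F)$ be obtained from $\mathcal F$ by replacing each $A\in\mathcal F$ with $x_i\in A$ and $A'\notin\mathcal F$ by $A'$. We say that such an $A$ is *moved*.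

*Example.* In four 3-claws let $\mathcal F$ be the 12 independent pairs through the root $x_1$. Then $\sigma_1$ moves all of them, giving all $\{y_1,v\}$ with $v$ outside claw 1. The shift $\sigma_2$ now moves nothing: $\{y_1,x_2\}$ would go to $\{y_1,y_2\}$, which is already present. We are inside the star of $y_1$, and only the two pairs made of $y_1$ and another leaf of $L_1$ are missing, which is the difference $14-12$.

**Lemma 4.** Let $\mathcal F\subseteq\mathcal I_G^{(r)}$ be intersecting. Each $\sigma_i(\mathcal F)$ is intersecting and has size $|\mathcal F|$. After finitely many such shifts one reaches a family $\mathcal F^*$ with $\sigma_i(\mathcal F^*)=\mathcal F^*$ for all $i$, and any two members of $\mathcal F^*$ (possibly equal) share a leaf.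

*Proof.* **Size.** The map $A\mapsto A'$ is injective on sets containing $x_i$, and the moved sets land outside $\mathcal F$. So the size is preserved.

**Intersection.** Two sets that were moved share $y_i$ afterwards, and two sets that were not moved still meet. Suppose $A$ is moved, $C\in\mathcal F$ is not, and $A'\cap C=\emptyset$. Since $A\cap C\neq\emptyset$ and $A\setminus\{x_i\}\subseteq A'$, we have $A\cap C=\{x_i\}$. So $x_i\in C$, and as $C$ was not moved, $C'=C-x_i+y_i\in\mathcal F$. But $C'\cap A=\emptyset$: the part $C\setminus\{x_i\}$ misses $A$, and $y_i\notin A$ because $x_i\in A$. Both $C'$ and $A$ lie in $\mathcal F$, a contradiction.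

**Termination.** Every shift that moves something lowers the total number of roots used by the members of the family. So the process stops at some $\mathcal F^*$ stable under all $\sigma_i$. Stability means: if $A\in\mathcal F^*$ and $x_i\in A$, then $A-x_i+y_i\in\mathcal F^*$.

**Sharing a leaf.** Suppose $A,C\in\mathcal F^*$ share no leaf. As $\mathcal F^*$ is intersecting, $A\cap C=\{x_i:i\in I\}$ with $I\ne\emptyset$. Apply stability once for each $i\in I$: the set $A''$ obtained from $A$ by replacing $x_i$ by $y_i$ for all $i\in I$ lies in $\mathcal F^*$. The members of $A''$ that come from $A$ are not in $C$. For $i\in I$ we have $x_i\in C$, so $C$ has no leaf of $L_i$, and $y_i\notin C$. Thus $A''\cap C=\emptyset$, a contradiction. $\square$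

**Layers.** Taking $A=C$ in Lemma 4 we see that each member of $\mathcal F^*$ has at least one leaf. For $1\le m\le r$ put
$$\mathcal B_m=\{A\cap L:\ A\in\mathcal F^*,\ |A\cap L|=m\}.$$
By Lemma 4, $\mathcal B_m$ is an intersecting family of $m$-subsets of $L$. A member $A$ of $\mathcal F^*$ with $A\cap L=B$ and $|B|=m$ is determined by $B$ and by its set of root claws, an $(r-m)$-subset of $[n]\setminus\mathrm{cl}(B)$. Therefore
$$|\mathcal F|=|\mathcal F^*|\le\sum_{m=1}^r\ \sum_{B\in\mathcal B_m}\binom{n-|\mathrm{cl}(B)|}{r-m}. \tag{3}$$
Compare (3) with (1): it is enough to bound the $m$-th inner sum by the $m$-th term of $J$.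

**Definition.** Let $s=r-m$ and let $\mathcal B$ be a family of $m$-subsets of $L$. For $R\subseteq[n]$ with $|R|=s$ put $\mathcal B^{(R)}=\{B\in\mathcal B:B\subseteq Y_R\}$.

**Proposition 5 (layer inequality).** Let $c\in\{3,4\}$, $k\ge2$, $1\le r<n$, and assume (2) with this $c$. Let $1\le m\le r$, $s=r-m$, and let $\mathcal B\subseteq\binom Lm$ be intersecting. Then
$$\sum_{B\in\mathcal B}\binom{n-|\mathrm{cl}(B)|}{s}=\sum_{R\in\binom{[n]}s}|\mathcal B^{(R)}|\ \le\ \binom{n-1}s\binom{k(n-s)-1}{m-1}. \tag{4}$$

The equality in (4) is a double count of the pairs $(R,B)$ with $|R|=s$, $B\in\mathcal B$, $R\cap\mathrm{cl}(B)=\emptyset$.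

*Example.* Let $k=3,n=6,r=3,m=2$, so $s=1$ and the right side of (4) is $5\cdot14=70$. If $\mathcal B$ is all pairs of leaves through $\ell$, then 2 of the 17 pairs lie inside one claw and have weight $\binom51=5$, and the other 15 have weight 4, so the sum is $10+60=70$. Grouped by $R=\{j\}$: if $j$ is the claw of $\ell$, then $\mathcal B^{(R)}=\emptyset$, and each of the other five $R$ gives 14. An intersecting family of pairs with no common point has at most three members, of total weight at most 15. So (4) holds here.

Two kinds of layers are easy. If $m=1$, then $|\mathcal B|\le1$, and $|\mathcal B|=1$ gives $\binom{n-1}s$ on the left, which is the right side. If $s=0$, then $m=r$, and (4) is the following classical theorem on the ground set $L$, as $kn\ge2n>2r$.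

**Fact A (Erdős–Ko–Rado; uniqueness: Hilton–Milner 1967).** An intersecting family of $r$-subsets of an $N$-set, $N>2r$, has size at most $\binom{N-1}{r-1}$, with equality only for stars, that is, for the family of all $r$-subsets through one point.

What remains is $2\le m\le r-1$, exactly the range in condition (2).

## 4. The overshoot by a factor $n/(n-s)$, and a charging scheme

Let $2\le m\le r-1$, so $s\ge1$, and put
$$N=|Y_R|=k(n-s)=k(n-r+m),\qquad X=\binom{N-1}{m-1}.$$
The target in (4) is $\binom{n-1}sX$. The first thing to try is Fact A inside every $Y_R$. Since $N\ge2(m+1)>2m$, it gives $|\mathcal B^{(R)}|\le X$, and so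
$$\sum_R|\mathcal B^{(R)}|\le\binom nsX=\frac n{n-s}\binom{n-1}sX .$$
This is too big by the factor $n/(n-s)$. In the example above it gives $84$ in place of $70$. The loss is easy to locate. If $\mathcal B$ is the star of a leaf $\ell$ in claw $p$, the terms with $R\ni p$ are zero, while Fact A allows $X$ for each of them. Treating the sets $R$ one at a time cannot detect this. We have to use that all $\mathcal B^{(R)}$ are cut out of the same $\mathcal B$.

**Charging.** Fix a leaf $\ell$, for now any leaf, and let $p$ be its claw. Put
$$\mathcal D=\{B\in\mathcal B:\ell\notin B\},\qquad \delta_R=|\{D\in\mathcal D:D\subseteq Y_R\}|,\qquad d_R=|\mathcal B^{(R)}|-\delta_R .$$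
So $d_R$ counts the members of $\mathcal B^{(R)}$ through $\ell$, and $d_R=0$ if $R\ni p$. Let
$$\kappa=\frac s{n-r},\qquad\text{so}\qquad 1+\kappa=\frac{n-r+r-m}{n-r}=\frac{n-m}{n-r}.$$
The terms with $R\ni p$ count only sets missing $\ell$, and each such set is counted mostly at sets $R\not\ni p$:
$$\sum_{R\ni p}\delta_R\le\kappa\sum_{R\not\ni p}\delta_R. \tag{5}$$
To prove (5), compare what a single $D\in\mathcal D$ contributes to the two sums. Let $t=|\mathrm{cl}(D)|\le m$. If $p\in\mathrm{cl}(D)$, then $D$ contributes $0$ on the left. If not, $D$ is counted for the $R\ni p$ disjoint from $\mathrm{cl}(D)$, of which there are $\binom{n-t-1}{s-1}$, and for the $R\not\ni p$ disjoint from $\mathrm{cl}(D)$, of which there are $\binom{n-t-1}{s}$. Since $n-t-s\ge n-m-s=n-r>0$,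
$$\binom{n-t-1}{s-1}=\frac{s}{n-t-s}\binom{n-t-1}s\le\kappa\binom{n-t-1}s .$$
Summing over $D$ gives (5). Consequently
$$\sum_R|\mathcal B^{(R)}|=\sum_{R\not\ni p}(d_R+\delta_R)+\sum_{R\ni p}\delta_R\le\sum_{R\not\ni p}\bigl(d_R+(1+\kappa)\delta_R\bigr). \tag{6}$$
There are exactly $\binom{n-1}s$ sets $R\not\ni p$. So the layer inequality follows once we find a leaf $\ell$ with
$$d_R+(1+\kappa)\delta_R\le X\qquad\text{for every }R\not\ni p. \tag{7}$$

For a badly chosen $\ell$ this is false. If $\mathcal B^{(R)}$ is the star of some $\ell'\ne\ell$ in $Y_R$, where $R\not\ni p$, then the left side of (7) is $X+\kappa\delta_R>X$. In our example, $d_R=1$, $\delta_R=13$, $\kappa=\frac13$, and $1+\frac43\cdot13>14$. What we need is one leaf that suits all $R$ simultaneously. This will come from three facts: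

* if few members of $\mathcal B^{(R)}$ miss $\ell$, then (7) holds for $R$ (Section 5);
* an intersecting family on $Y_R$ is either small, and then (7) is automatic, or few of its members miss some point (Section 6);
* the points obtained for different $R$ coincide (Section 7).

## 5. Cross-intersecting families

In this section and the next, $m\ge2$, $N\ge2m$, and
$$X=\binom{N-1}{m-1},\qquad\tau=\binom{N-3}{m-2}=\binom{N-3}{N-1-m},\qquad\rho=\frac{N-m-1}{m-1}.$$
Since $N\ge m+2$, we have $\tau\ge1$.

**Definition.** Families $\mathcal D$ and $\mathcal C$ are *cross-intersecting* if $D\cap C\ne\emptyset$ for all $D\in\mathcal D$, $C\in\mathcal C$.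

They arise as follows. If $\mathcal G\subseteq\binom{[N]}m$ is intersecting and $\ell\in[N]$, then $\mathcal D=\{B\in\mathcal G:\ell\notin B\}$ and $\mathcal C=\{B\setminus\{\ell\}:\ell\in B\in\mathcal G\}$ are cross-intersecting on $[N]\setminus\{\ell\}$. The tool for them is a theorem on shadows. For real $x$, $\binom xb=x(x-1)\cdots(x-b+1)/b!$. For $b\ge1$ this is continuous and strictly increasing for $x\ge b-1$, and it takes each value in $[1,\infty)$ exactly once for $x\ge b$.

**Fact B (Kruskal–Katona, Lovász's form; Lovász, *Combinatorial Problems and Exercises*, 13.31).** Let $\mathcal G\neq\emptyset$ be a family of $b$-sets with $|\mathcal G|=\binom xb$, $x\ge b$ real, and let $0\le a\le b$. Then at least $\binom xa$ $a$-sets are contained in members of $\mathcal G$.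

When $x$ is an integer, the family of all $b$-subsets of an $x$-set gives equality.

**Lemma 6.** Let $|Z|=N-1$, and let $\mathcal D\subseteq\binom Zm$ and $\mathcal C\subseteq\binom Z{m-1}$ be cross-intersecting.

(a) If $|\mathcal D|\ge\tau$, then $|\mathcal C|\le X-\binom{N-3}{m-1}=\binom{N-2}{m-2}+\tau$.

(b) If $|\mathcal D|\le\tau$, then $|\mathcal C|+\rho|\mathcal D|\le X$.

*Example.* Let $m=2$, $N=6$, so $|Z|=5$, $X=5$, $\tau=1$, $\rho=3$. If $\mathcal D$ is the single pair $\{1,2\}$, then $\mathcal C$ consists of singletons inside $\{1,2\}$, so $|\mathcal C|\le2$. Both parts say exactly this, (b) in the form $2+3\cdot1\le5$.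

*Proof.* **Passing to complements.** If $\mathcal D=\emptyset$, then (a) does not apply because $\tau\ge1$, and (b) says $|\mathcal C|\le\binom{N-1}{m-1}=X$, which is clear. So let $\mathcal D\ne\emptyset$. Put $a=m-1$ and $b=N-1-m$; then $b\ge a\ge1$ as $N\ge2m$. The complements $Z\setminus D$, $D\in\mathcal D$, are $b$-sets, $|\mathcal D|$ in number. Write $|\mathcal D|=\binom xb$ with $x\ge b$. By Fact B at least $\binom xa$ $a$-sets lie inside such complements. Each of them misses a member of $\mathcal D$, so it is not in $\mathcal C$. Since $Z$ has $X$ subsets of size $a$,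
$$|\mathcal C|\le X-\binom xa .$$

**(a)** Here $\binom xb\ge\tau=\binom{N-3}b$. As $N-3\ge b$, monotonicity gives $x\ge N-3$, hence $\binom xa\ge\binom{N-3}{m-1}$. Applying Pascal's rule twice,
$$X-\binom{N-3}{m-1}=\binom{N-2}{m-2}+\binom{N-2}{m-1}-\binom{N-3}{m-1}=\binom{N-2}{m-2}+\binom{N-3}{m-2}.$$

**(b)** Here $b\le x\le N-3$. The ratio
$$\frac{\binom xa}{\binom xb}=\frac{b!}{a!}\prod_{j=a}^{b-1}\frac1{x-j}$$
has positive factors, because $x-j\ge x-b+1\ge1$, and it is non-increasing in $x$. So it is at least its value at $x=N-3$, which is $\binom{N-3}{m-1}/\binom{N-3}{m-2}=\frac{N-m-1}{m-1}=\rho$. Hence $\binom xa\ge\rho|\mathcal D|$, and $|\mathcal C|\le X-\rho|\mathcal D|$. $\square$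

**Lemma 7.** If $|Z|=N-2$ and $\mathcal A,\mathcal A'\subseteq\binom Z{m-1}$ are cross-intersecting, then $\min(|\mathcal A|,|\mathcal A'|)\le\tau$.

*Proof.* If $|\mathcal A'|<\tau$ there is nothing to prove, so let $|\mathcal A'|\ge\tau$. The complements in $Z$ of the members of $\mathcal A'$ are $(N-1-m)$-sets, and there are at least $\tau=\binom{N-3}{N-1-m}$ of them. Write their number as $\binom x{N-1-m}$; then $x\ge N-3$. Since $m-1\le N-1-m$, Fact B says that these complements contain at least $\binom x{m-1}\ge\binom{N-3}{m-1}$ sets of size $m-1$. None of these is in $\mathcal A$. So $|\mathcal A|\le\binom{N-2}{m-1}-\binom{N-3}{m-1}=\binom{N-3}{m-2}=\tau$. $\square$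

## 6. Large intersecting families are nearly stars

For a family $\mathcal G$ of $m$-sets and a point $\ell$ write $\mathcal D_\ell(\mathcal G)=\{B\in\mathcal G:\ell\notin B\}$ and $d_\ell(\mathcal G)=|\mathcal G|-|\mathcal D_\ell(\mathcal G)|$. For $c\in\{3,4\}$ put
$$M_c=\binom{N-2}{m-2}+(c-1)\tau .$$

*Where the numbers $\tau$ and $M_3$ come from.* Consider $\mathcal G=\{B\in\binom{[N]}m:|B\cap\{1,2,3\}|\ge2\}$, which is intersecting. The members missing $1$ contain $2$ and $3$ and $m-2$ further points of a set of $N-3$, so $|\mathcal D_1(\mathcal G)|=\tau$. Its size is $3\binom{N-3}{m-2}+\binom{N-3}{m-3}=\binom{N-2}{m-2}+2\tau=M_3$ (with $\binom{N-3}{-1}=0$ if $m=2$).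

We want: an intersecting family with more than $M_c$ members has a point missed by at most $\tau$ of them. We give one proof for $c=4$ and one for $c=3$, each based on one more published theorem.

**Fact C (Wilson, Combinatorica 4 (1984), case $t=2$).** If $N_0\ge3(m-1)$, a family of $m$-subsets of an $N_0$-set with pairwise intersections of size at least $2$ has at most $\binom{N_0-2}{m-2}$ members.

**Shifts.** For $i<j$, the shift $S_{ij}$ replaces each $B\in\mathcal G$ with $j\in B$, $i\notin B$ and $B-j+i\notin\mathcal G$ by $B-j+i$. For instance, $S_{12}$ turns $\{\{2,3\},\{2,4\},\{3,4\}\}$ into $\{\{1,3\},\{1,4\},\{3,4\}\}$. We need three properties.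

* $|S_{ij}(\mathcal G)|=|\mathcal G|$, since $B\mapsto B-j+i$ is injective on the moved sets and their images are outside $\mathcal G$.
* If $\mathcal G$ is intersecting, so is $S_{ij}(\mathcal G)$. Two moved sets share $i$ afterwards. Let $B$ be moved, $C$ not, and suppose $(B-j+i)\cap C=\emptyset$. Then $i\notin C$ and $B\cap C=\{j\}$. As $j\in C$, $i\notin C$ and $C$ was not moved, $C-j+i\in\mathcal G$. This set is disjoint from $B$, as $i\notin B$. That contradicts that $\mathcal G$ is intersecting.
* Repeated shifting ends in a family stable under all $S_{ij}$, since each shift that moves something lowers the sum of all elements of all members.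

Shifting makes the structure visible: in a stable family the sets missing the point $1$ meet pairwise in two points, and Fact C applies to them. But this describes the final family and not $\mathcal G$ itself. The final family may have acquired a center that $\mathcal G$ does not have. The remedy is to stop the process at the one shift where such a center appears for the first time.

**Lemma 8.** Let $m\ge2$, $N-1\ge3(m-1)$, and let $\mathcal G\subseteq\binom{[N]}m$ be intersecting with $|\mathcal G|>M_4$. Then $|\mathcal D_\ell(\mathcal G)|\le\tau$ for some $\ell$.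

(Since $m\ge2$, we have $N\ge3m-2\ge2m$, so Section 5 applies.)

*Proof.* Suppose $|\mathcal D_\ell(\mathcal G)|>\tau$ for all $\ell$. Apply shifts until a stable family $\mathcal G^*$ is reached.

**Step 1: the final family has a center.** Let $D,D'\in\mathcal D_1(\mathcal G^*)$. Then $|D\cap D'|\ge2$. This is clear if $D=D'$. If $D\cap D'=\{j\}$, then $j\neq1$, and stability gives $D-j+1\in\mathcal G^*$, which is disjoint from $D'$ since $1\notin D'$; a contradiction. By Fact C on the $N-1$ points other than $1$, $|\mathcal D_1(\mathcal G^*)|\le\binom{N-3}{m-2}=\tau$.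

**Step 2: the critical shift.** At the beginning all $|\mathcal D_\ell|$ exceed $\tau$, at the end one does not. So somewhere in the process there are a family $\mathcal G_0$ and a shift $S_{ij}$ such that $|\mathcal D_\ell(\mathcal G_0)|>\tau$ for all $\ell$, but $|\mathcal D_\ell(S_{ij}\mathcal G_0)|\le\tau$ for some $\ell$. Here $\mathcal G_0$ is intersecting and $|\mathcal G_0|=|\mathcal G|$. The shift changes membership of $i$ and $j$ only, so $|\mathcal D_\ell|$ is unchanged for $\ell\ne i,j$. Sets can only lose $j$, so $|\mathcal D_j|$ does not decrease. Hence $\ell=i$. Members of $\mathcal G_0$ containing neither $i$ nor $j$ are not moved and belong to $\mathcal D_i(S_{ij}\mathcal G_0)$. So their number $g$ satisfies $g\le\tau$.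

**Step 3: counting $\mathcal G_0$.** Let
$$\mathcal A=\{B\setminus\{i\}:B\in\mathcal G_0,\,i\in B,\,j\notin B\},\qquad\mathcal A'=\{B\setminus\{j\}:B\in\mathcal G_0,\,j\in B,\,i\notin B\}.$$
These are families of $(m-1)$-subsets of $[N]\setminus\{i,j\}$. They are cross-intersecting, because the corresponding members of $\mathcal G_0$ meet and do so outside $\{i,j\}$. By Lemma 7 one of them has size at most $\tau$. Next, $|\mathcal D_i(\mathcal G_0)|>\tau$, so Lemma 6(a) on $Z=[N]\setminus\{i\}$ gives $d_i(\mathcal G_0)\le\binom{N-2}{m-2}+\tau$, and likewise $d_j(\mathcal G_0)\le\binom{N-2}{m-2}+\tau$. Splitting $\mathcal G_0$ by membership of $i$ and $j$,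
$$|\mathcal G_0|=d_i(\mathcal G_0)+|\mathcal A'|+g=d_j(\mathcal G_0)+|\mathcal A|+g .$$
Use the expression containing the smaller of $|\mathcal A|,|\mathcal A'|$: it is at most $\binom{N-2}{m-2}+\tau+\tau+\tau=M_4$. This contradicts $|\mathcal G_0|=|\mathcal G|>M_4$. $\square$

For $c=3$ (needed for Theorem 3 only) we quote a stronger theorem. Write $\Delta(\mathcal G)=\max_\ell d_\ell(\mathcal G)$ and $\gamma(\mathcal G)=|\mathcal G|-\Delta(\mathcal G)=\min_\ell|\mathcal D_\ell(\mathcal G)|$. For a star $\gamma=0$; for $\{\{1,2\},\{1,3\},\{2,3\}\}$ it is $1$.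

**Fact D (Kupavskii–Zakharov, "Regular bipartite graphs and intersecting families", J. Combin. Theory Ser. A 155 (2018)).** Let $N>2m>0$ and let $\mathcal G\subseteq\binom{[N]}m$ be intersecting. If $\gamma(\mathcal G)\ge\binom{N-u-1}{N-m-1}$, where $3\le u\le m$ is real, then
$$|\mathcal G|\le\binom{N-1}{m-1}+\binom{N-u-1}{N-m-1}-\binom{N-u-1}{m-1}.$$

**Lemma 9.** Let $m\ge2$, $N\ge3m-2$, and let $\mathcal G\subseteq\binom{[N]}m$ be intersecting with $|\mathcal G|>M_3$. Then $|\mathcal D_\ell(\mathcal G)|\le\tau$ for some $\ell$.

*Proof.* If $m=2$, then $M_3=1+2=3$, and by Section 1 an intersecting family of more than three pairs has a common point $\ell$. So $\mathcal D_\ell(\mathcal G)=\emptyset$.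

Let $m\ge3$. Then $N\ge3m-2>2m$. Suppose $\gamma(\mathcal G)\ge\binom{N-4}{m-3}=\binom{N-4}{N-m-1}$. Fact D with $u=3$ gives
$$|\mathcal G|\le\binom{N-1}{m-1}-\binom{N-4}{m-1}+\binom{N-4}{m-3}.$$
Three applications of Pascal's rule turn the first two terms into $\binom{N-2}{m-2}+\binom{N-3}{m-2}+\binom{N-4}{m-2}$, and $\binom{N-4}{m-2}+\binom{N-4}{m-3}=\binom{N-3}{m-2}$. So the right side is $\binom{N-2}{m-2}+2\tau=M_3$, a contradiction. Hence $\gamma(\mathcal G)<\binom{N-4}{m-3}\le\binom{N-3}{m-2}=\tau$. $\square$

## 7. All centers coincide: proof of the layer inequality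

We prove Proposition 5 in the remaining range $2\le m\le r-1$, with the notation of Section 4: $s=r-m\ge1$, $N=k(n-r+m)$, $\kappa=s/(n-r)$.

**Step 1: what condition (2) provides.** Dividing (2) by $n-r$ we get
$$c\,(1+\kappa)(m-1)\le N-1. \tag{8}$$
Three consequences follow.

* $N-1\ge3(m-1)$, that is $N\ge3m-2\ge2m$. So everything in Sections 5 and 6 applies to families on $Y_R$.
* $(1+\kappa)M_c\le X$. Indeed $\tau\le\binom{N-2}{m-2}$ and $\binom{N-2}{m-2}=\frac{m-1}{N-1}X$, so $M_c\le c\,\frac{m-1}{N-1}X\le\frac{X}{1+\kappa}$ by (8).
* $\rho\ge1+\kappa$. Indeed $\rho=\frac{N-1}{m-1}-\frac m{m-1}\ge c(1+\kappa)-2$, and $(c-1)(1+\kappa)\ge2$.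

*Example.* For $k=3,n=6,r=3,m=2$: $\kappa=\frac13$, $N=15$, $X=14$, $\tau=1$, $M_4=4$, $\rho=12$. Then (8) with $c=4$ reads $\frac{16}3\le14$, and $(1+\kappa)M_4=\frac{16}3\le14$.

**Step 2: candidates for the center.** Call $R\in\binom{[n]}s$ *big* if $|\mathcal B^{(R)}|>M_c$. By Lemma 8 (if $c=4$) or Lemma 9 (if $c=3$), for each big $R$ we can fix $\ell(R)\in Y_R$ such that at most $\tau$ members of $\mathcal B^{(R)}$ miss $\ell(R)$.

**Step 3: $\ell(R)$ is the same for all big $R$.** Here we use that $\mathcal B^{(R)}$ and $\mathcal B^{(R')}$ come from one intersecting family. They live on different ground sets, so we first bring them onto one.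

Suppose $R,R'$ are big and $\ell=\ell(R)\ne\ell'=\ell(R')$. Then $R\ne R'$. The sets $Y_R$ and $Y_{R'}$ have the same size $N$. Choose a bijection $\theta:Y_{R'}\to Y_R$ which is the identity on $Y_R\cap Y_{R'}$ and for which $\lambda:=\theta(\ell')$ is different from $\ell$. This is possible. If $\ell'\in Y_R$, then $\theta(\ell')=\ell'\ne\ell$ for any such $\theta$. If $\ell'\notin Y_R$, then $\theta(\ell')$ may be any element of $Y_R\setminus Y_{R'}$, the set of leaves of the claws in $R'\setminus R$; this set has $k|R'\setminus R|\ge2$ elements, and at least one is not $\ell$. (For $R=\{1\}$ and $R'=\{2\}$, the map $\theta$ sends $L_1$ onto $L_2$ and fixes all other leaves.)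

Let $\mathcal G=\mathcal B^{(R)}$ and $\mathcal G'=\{\theta(B'):B'\in\mathcal B^{(R')}\}$, both on $Y_R$. They are cross-intersecting: for $B\in\mathcal G$ and $B'\in\mathcal B^{(R')}$ there is $z\in B\cap B'$, because $\mathcal B$ is intersecting. This $z$ lies in $Y_R\cap Y_{R'}$, so $z=\theta(z)\in B\cap\theta(B')$. Hence the families
$$\mathcal A=\{B\setminus\{\ell\}:\ell\in B\in\mathcal G,\ \lambda\notin B\},\qquad\mathcal A'=\{B\setminus\{\lambda\}:\lambda\in B\in\mathcal G',\ \ell\notin B\}$$
are cross-intersecting families of $(m-1)$-subsets of $Y_R\setminus\{\ell,\lambda\}$, a set of $N-2$ elements. By Lemma 7 one of them has at most $\tau$ members.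

If $|\mathcal A|\le\tau$, split $\mathcal G$ into the sets containing $\ell$ and $\lambda$, the sets containing $\ell$ but not $\lambda$, and the sets missing $\ell$:
$$|\mathcal B^{(R)}|=|\mathcal G|\le\binom{N-2}{m-2}+|\mathcal A|+|\mathcal D_\ell(\mathcal G)|\le\binom{N-2}{m-2}+2\tau=M_3\le M_c,$$
contradicting that $R$ is big. If $|\mathcal A'|\le\tau$, note that $\theta(B')$ misses $\lambda$ exactly when $B'$ misses $\ell'$, so $|\mathcal D_\lambda(\mathcal G')|=|\mathcal D_{\ell'}(\mathcal B^{(R')})|\le\tau$. Splitting $\mathcal G'$ in the same way by $\lambda$ and $\ell$,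
$$|\mathcal B^{(R')}|=|\mathcal G'|\le\binom{N-2}{m-2}+|\mathcal A'|+|\mathcal D_\lambda(\mathcal G')|\le M_3\le M_c,$$
contradicting that $R'$ is big.

**Step 4: inequality (7).** Let $\ell$ be the common value of $\ell(R)$ over all big $R$; if no $R$ is big, let $\ell$ be any leaf. Let $p$ be the claw of $\ell$, and define $d_R$, $\delta_R$ with this $\ell$. Let $R\not\ni p$, so that $\ell\in Y_R$.

If $R$ is not big, then $d_R+(1+\kappa)\delta_R\le(1+\kappa)|\mathcal B^{(R)}|\le(1+\kappa)M_c\le X$ by Step 1.

If $R$ is big, then $\ell(R)=\ell$, so $\delta_R=|\mathcal D_\ell(\mathcal B^{(R)})|\le\tau$. Apply Lemma 6(b) on $Z=Y_R\setminus\{\ell\}$ to the cross-intersecting families $\mathcal D_\ell(\mathcal B^{(R)})$ and $\{B\setminus\{\ell\}:\ell\in B\in\mathcal B^{(R)}\}$. It gives $d_R+\rho\delta_R\le X$, and $\rho\ge1+\kappa$ by Step 1.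

So (7) holds for every $R\not\ni p$.

**Step 5: summing.** By (6) and (7),
$$\sum_R|\mathcal B^{(R)}|\le\sum_{R\not\ni p}\bigl(d_R+(1+\kappa)\delta_R\bigr)\le\binom{n-1}sX=\binom{n-1}s\binom{k(n-s)-1}{m-1}.$$
This is (4), and Proposition 5 is proved. $\square$

## 8. From the layers to the bound $J$

Let $k\ge2$, $1\le r<n$, let (2) hold with $c\in\{3,4\}$, and let $\mathcal F\subseteq\mathcal I_G^{(r)}$ be intersecting. Take $\mathcal F^*$ and the intersecting families $\mathcal B_m$ of Section 3. Applying Proposition 5 to each $\mathcal B_m$ in (3), with $s=r-m$,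
$$|\mathcal F|=|\mathcal F^*|\le\sum_{m=1}^r\sum_{B\in\mathcal B_m}\binom{n-|\mathrm{cl}(B)|}{r-m}\le\sum_{m=1}^r\binom{n-1}{r-m}\binom{k(n-r+m)-1}{m-1}=J. \tag{9}$$
This is the bound in Theorem 2 ($c=4$) and in Theorem 3 ($c=3$). Since $J$ is the size of a leaf star, no intersecting family exceeds the largest star, and $G$ is $r$-EKR. It remains to see when (2) holds, and to treat equality.

## 9. The range of $r$ in which condition (2) holds

Put $q=n-r$ throughout, and let $2\le m\le r-1$.

**Theorem 2(i): $k\ge3$, $2r\le n$, $c=4$.** Here $r<n$, and $q\ge r>m$. Since $n=q+r\le2q$, we have $n-m\le2q-m$. Expanding,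
$$q\bigl(3(q+m)-1\bigr)-4(2q-m)(m-1)=(3q^2-5qm+4m^2)+(7q-4m).$$
The quadratic form $3q^2-5qm+4m^2$ has discriminant $25-48<0$, so it is positive, and $7q-4m>0$ because $q>m$. Therefore
$$4(n-m)(m-1)\le4(2q-m)(m-1)<q\bigl(3(q+m)-1\bigr)\le q\bigl(k(q+m)-1\bigr),$$
which is (2) with $c=4$. Together with Section 8 this proves Theorem 1.

**Theorem 2(ii) and the range in Theorem 3.** Let $c\in\{3,4\}$, $k\ge2$, and suppose $r\le\bigl(1-\frac c{k+2\sqrt{ck}}\bigr)n$. For $c=4$ this is the hypothesis of (ii), as $2\sqrt{4k}=4\sqrt k$; for $c=3$ it is the range in Theorem 3. It says $q(k+2\sqrt{ck})\ge cn$; in particular $q>0$, so $r<n$. We first claim that for all real $m\ge0$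
$$cm^2-(cn-kq)m+kq^2\ge0. \tag{10}$$
If $cn\le kq$, all three terms are non-negative. Otherwise $0<cn-kq\le2\sqrt{ck}\,q$, so the discriminant $(cn-kq)^2-4ckq^2$ is at most $0$, and (10) holds again. Rearranging (10) gives $c(n-m)m\le kq(q+m)$. Also $c(n-m)\ge n-m\ge n-r=q$. Subtracting,
$$c(n-m)(m-1)=c(n-m)m-c(n-m)\le kq(q+m)-q=q\bigl(k(q+m)-1\bigr),$$
which is (2).

**The range $2r\le n$ for every $k\ge2$, with $c=3$.** Here $q\ge n/2$, and $k+2\sqrt{3k}\ge2+2\sqrt6>6$. So $q(k+2\sqrt{3k})\ge3n$, which is the hypothesis just used.

## 10. Equality forces a leaf star ($r\ge2$)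

Let $r\ge2$, assume the hypotheses of Section 8, and let $|\mathcal F|=J$. We show that $\mathcal F$ is a star centered at a leaf. First we identify $\mathcal F^*$, then we undo the shifts one at a time.

**Step 1: $\mathcal F^*$ is a leaf star.** For each $m$, the number of members of $\mathcal F^*$ with exactly $m$ leaves is at most the $m$-th term of $J$, and these numbers add up to $J$. So equality holds for every $m$. Members with $m=r$ leaves have no roots, so the layer $m=r$ gives $|\mathcal B_r|=\binom{kn-1}{r-1}$ with $\mathcal B_r\subseteq\mathcal F^*$. Since $kn>2r$, the uniqueness part of Fact A shows that $\mathcal B_r$ consists of all $r$-subsets of $L$ containing some leaf $\ell$.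

Let $A\in\mathcal F^*$ and $B=A\cap L$, $|B|=m$, and suppose $\ell\notin B$. Since $kn-m\ge kn-r\ge r$, there is an $r$-subset $E$ of $L\setminus B$ with $\ell\in E$. Then $E\in\mathcal B_r\subseteq\mathcal F^*$, and $E\cap A=E\cap B=\emptyset$, a contradiction. So every member of $\mathcal F^*$ contains $\ell$. As $|\mathcal F^*|=J$ is the size of the star of $\ell$, $\mathcal F^*$ equals this star.

**Step 2: undoing one shift.** We claim: *if $\mathcal H\subseteq\mathcal I_G^{(r)}$ is intersecting and $\sigma_i(\mathcal H)$ is the star $\mathcal S$ of a leaf $\ell$, then $\mathcal H=\mathcal S$.* Since $|\mathcal H|=|\mathcal S|$, it is enough to show $\mathcal H\subseteq\mathcal S$. Recall that a member of $\mathcal H$ that is not moved belongs to $\sigma_i(\mathcal H)=\mathcal S$.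

*Case $\ell\ne y_i$.* If $A\in\mathcal H$ was moved, then $A'=A-x_i+y_i\in\mathcal S$, so $\ell\in A'$, and since $\ell\neq y_i$, $\ell\in A$. If $A$ was not moved, then $A\in\mathcal S$. So $\mathcal H\subseteq\mathcal S$.

*Case $\ell=y_i$.* The argument of the first case breaks down, since a moved set may acquire $\ell$ by the move. Suppose $A\in\mathcal H\setminus\mathcal S$. Then $A$ was moved, so $A=D\cup\{x_i\}$ where $D$ is an independent set of size $r-1$ avoiding claw $i$. Choose $y\in L_i\setminus\{y_i\}$, which exists as $k\ge2$. Every set of $\mathcal S$ containing both $y_i$ and $y$ belongs to $\mathcal H$: as a member of $\sigma_i(\mathcal H)$ it is either an unmoved member of $\mathcal H$ or the image of a moved set, and such an image meets $L_i$ only in $y_i$. We now build such a set disjoint from $A$. The number of leaves outside claw $i$ and outside $D$ is at least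
$$k(n-1)-(r-1)\ge2r-(r-1)\ge r-2,$$
using $n-1\ge r$. So there is a set $E$ of $r-2$ leaves outside claw $i$ with $E\cap D=\emptyset$. The set $E\cup\{y_i,y\}$ consists of $r$ leaves, so it is independent; it lies in $\mathcal S$ and contains $y_i$ and $y$, so it belongs to $\mathcal H$. It is disjoint from $A=D\cup\{x_i\}$, since $D$ avoids claw $i$ and $E\cap D=\emptyset$. This contradicts that $\mathcal H$ is intersecting. So $\mathcal H\subseteq\mathcal S$.

**Step 3: back to $\mathcal F$.** The family $\mathcal F^*$ arises from $\mathcal F$ by finitely many shifts $\sigma_i$, and by Lemma 4 all intermediate families are intersecting. Applying Step 2 from the last shift back to the first, each of these families is the star of $\ell$, and in particular $\mathcal F$ is. This proves the uniqueness statements of Theorems 2 and 3. $\blacksquare$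

For $r=1$ the maximum families are all the singletons, including those of roots, so the assumption $r\ge2$ is needed for uniqueness.
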